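# Forbidden patterns for mixed linear layouts

## Two thick patterns bound the mixed page number

All graphs are finite and simple, and $\mathbb N$ is the set of positive integers. An ordered graph is a graph with a fixed total order on its vertices. We write an edge as $(x,y)$ with $x$ before $y$. Here is the theorem of this lecture; every word in it is unpacked below.

**Theorem 1.** For $k\in\mathbb N$ let $R_k$ be the ordered graph with vertex order $A_1<\dots<A_k<B_k<\dots<B_1$, where all these sets have $k$ elements, whose edges form, for each $j$, a set of $k$ pairwise crossing edges between $A_j$ and $B_j$. Let $T_k$ be the ordered graph with vertex order $A_1<\dots<A_k<B_1<\dots<B_k$, again with sets of $k$ elements, whose edges form, for each $j$, a set of $k$ pairwise nesting edges between $A_j$ and $B_j$. For all $k\in\mathbb N$ and all ordered graphs $G$: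

(a) if $G$ contains $R_k$ or $T_k$, then $\mathrm{mn}(G)\ge k$;

(b) if $G$ avoids $R_k$ and $T_k$, then $\mathrm{mn}(G)<12000k^3$.

Here $\mathrm{mn}(G)$ is the least number of parts in a partition of $E(G)$ in which each part either has no two crossing edges or has no two nesting edges.

The theorem answers a question from Deborah Haun, Laura Merker, Sergey Pupyrev, "Forbidden Patterns in Mixed Linear Layouts", arXiv:2412.12786 (2024). The question is whether there are finite sets $\mathcal P_1,\mathcal P_2,\dots$ of patterns and a function $f:\mathbb N\to\mathbb N$, called a binding function, such that for all $k$ and every ordered graph $G$ we have $\mathrm{mn}(G)<f(k)$ if $G$ avoids all patterns in $\mathcal P_k$, and $\mathrm{mn}(G)\ge k$ if $G$ contains some pattern in $\mathcal P_k$. In plain words: is a large mixed page number always caused, up to a function of $k$, by one of finitely many local configurations? Theorem 1 says yes, with $\mathcal P_k=\{R_k,T_k\}$ and $f(k)=12000k^3$.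

An equivalent form: let $\tau(G)$ be the largest $k$ such that $G$ contains $R_k$ or $T_k$, and $0$ if there is none. Then
$$\tau(G)\le \mathrm{mn}(G)<12000\,(\tau(G)+1)^3 .$$
Indeed $R_k$ is contained in $R_{k+1}$ and $T_k$ in $T_{k+1}$, so $G$ avoids both $R_k$ and $T_k$ exactly when $\tau(G)<k$.

In the last section we prove a companion result, Theorem 2: for this choice of $\mathcal P_k$ no binding function can be smaller than quadratic, and for $k\ge 2$ no single pattern can do the job.

## Crossing, nesting, stacks and queues

**Definition (crossing and nesting).** Let $(u,v)$ and $(x,y)$ be edges without a common endpoint. They cross if $u<x<v<y$ or $x<u<y<v$. They nest if $u<x<y<v$ or $x<u<v<y$. If $x<x'<y'<y$, we say that $(x,y)$ is over $(x',y')$, and that $(x',y')$ is under $(x,y)$. Edges that share an endpoint neither cross nor nest.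

The relation "over" is transitive. Two edges such as $(1,2)$ and $(3,4)$ neither cross nor nest.

**Definition (layouts).** A stack is a set of edges with no two crossing; a queue is a set of edges with no two nesting. A mixed linear layout of $G$ is a partition of $E(G)$ into stacks and queues, and $\mathrm{mn}(G)$ is the minimum number of parts. The stack number and the queue number allow only stacks, respectively only queues.

A subset of a stack is a stack, and the same holds for queues, so it suffices to cover $E(G)$ by stacks and queues: a cover can be thinned to a partition. For the same reason $\mathrm{mn}$ does not increase when we pass to a subgraph.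

**Definition (patterns).** A pattern is an ordered graph with at least one edge. An ordered graph contains a pattern if the pattern is, up to order-preserving isomorphism, a subgraph with the restricted order; otherwise it avoids the pattern.

**Definition (twists and rainbows).** A $k$-twist is a set of $k$ pairwise crossing edges; a $k$-rainbow is a set of $k$ pairwise nesting edges.

If the edges $(u_1,v_1),\dots,(u_k,v_k)$ of a twist are listed by left endpoint, then $u_1<\dots<u_k<v_1<\dots<v_k$. In a rainbow, $u_1<\dots<u_k<v_k<\dots<v_1$. In both cases all left endpoints precede all right endpoints.

The problem comes with two known facts. For every integer $k\ge2$, the stack number of an ordered graph is less than $14k\log k$ if it avoids a $k$-twist, and at least $k$ if it contains one. For every $k\in\mathbb N$, the queue number is less than $k$ if the graph avoids a $k$-rainbow, and at least $k$ if it contains one. We shall use the first half of the first fact, and only the inequality $\log t\le\log_2t$ for $t\ge1$.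

## Why the patterns must be thick, and the proof of Theorem 1(a)

The two facts suggest taking $\mathcal P_k$ to consist of a $k$-twist and a $k$-rainbow. This fails at once for $k\ge2$: a $k$-twist has no nesting pair, so it is one queue, and a $k$-rainbow is one stack. Both have mixed page number $1$. A pattern that forces many parts must be bad for stacks and for queues at the same time.

**Definition (thick rainbows and twists).** An $(\ell,M)$-thick rainbow consists of $M$-twists $C_1,\dots,C_\ell$ such that every edge of $C_j$ is over every edge of $C_{j'}$ whenever $j<j'$. An $(\ell,M)$-thick twist consists of $M$-rainbows $D_1,\dots,D_\ell$ such that, whenever $j<j'$, every edge of $D_j$ crosses every edge of $D_{j'}$ and has the smaller left and the smaller right endpoint.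

By the description of twists and rainbows above, $R_k$ is exactly the pattern of a $(k,k)$-thick rainbow and $T_k$ that of a $(k,k)$-thick twist. For $k=2$, on the vertices $1,\dots,8$:

- $R_2$ has the edges $(1,7),(2,8)$ and $(3,5),(4,6)$: two crossing pairs, the first over the second.
- $T_2$ has the edges $(1,6),(2,5)$ and $(3,8),(4,7)$: two nesting pairs, each edge of the first crossing each edge of the second.

Each contains both a crossing and a nesting pair, so one part is not enough. Two parts suffice: the two twists of $R_2$ are queues, and the two rainbows of $T_2$ are stacks. For $k=1$, both $R_1$ and $T_1$ are a single edge, and a graph that avoids it has no edges and $\mathrm{mn}=0$.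

**Proof of Theorem 1(a).** Since $\mathrm{mn}$ is monotone under subgraphs, we must show $\mathrm{mn}(R_k)\ge k$ and $\mathrm{mn}(T_k)\ge k$. Each pattern has $k^2$ edges. In $R_k$, two edges of the same $C_j$ cross, and edges of different $C_j$ nest. So a stack has at most one edge in each $C_j$, hence at most $k$ edges; a queue lies inside one $C_j$, hence has at most $k$ edges. Thus at least $k^2/k=k$ parts are needed. In $T_k$, two edges of the same $D_j$ nest and edges of different $D_j$ cross, so the same count works with stacks and queues exchanged. $\square$

All the remaining work for Theorem 1 is in part (b).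

## Separated edge sets as points in the plane

Call a set $E$ of edges separated if all left endpoints of edges in $E$ precede all right endpoints of edges in $E$. View an edge $(x,y)$ as a point of the plane. For two edges of a separated set the condition "left endpoint before right endpoint" is automatic, so only the order of the two left endpoints and the order of the two right endpoints matter.

For the next four sections, $X\subset\{1,\dots,n\}^2$ is a finite set of points. For $p=(x,y)$ put
$$NW(p)=\{(x',y'):x'<x,\ y'>y\},$$
and define $NE(p),SW(p),SE(p)$ in the same way; all inequalities are strict. For sets, "$A$ is $NW$ of $B$" means that $a\in NW(b)$ for all $a\in A$, $b\in B$, and similarly for the other directions.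

**Definition (chains).** Two points form an inc pair if one is in the $NE$ of the other, and a dec pair if one is in the $SE$ of the other. An inc chain (dec chain) is a set of points that pairwise form inc (dec) pairs. Points sharing a coordinate form neither kind of pair; any two distinct points that share no coordinate form exactly one kind.

**Definition (rainbows and twists of points).** An $(\ell,M)$-rainbow in $X$ is a sequence of inc chains $I_1,\dots,I_\ell\subset X$ of size $M$ with $I_j$ $NW$ of $I_{j'}$ for $j<j'$. An $(\ell,M)$-twist is a sequence of dec chains $D_1,\dots,D_\ell\subset X$ of size $M$ with $D_j$ $SW$ of $D_{j'}$ for $j<j'$. A stack in $X$ is a subset without inc pairs; a queue in $X$ is a subset without dec pairs.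

For a separated edge set, "cross" means inc pair, "nest" means dec pair, and "over" means $NW$. So thick rainbows, thick twists, stacks and queues are exactly rainbows, twists, stacks and queues of points. In our example, $R_2$ becomes the inc chain $(1,7),(2,8)$ lying $NW$ of the inc chain $(3,5),(4,6)$.

Two tools will be used constantly. The reflection $y\mapsto n+1-y$ exchanges inc with dec, $NW$ with $SW$, $NE$ with $SE$, and rainbows with twists. And Mirsky's theorem says that a finite partially ordered set without a chain of size $M$ is a union of at most $M-1$ antichains. Apply it to the strict order "$q\in NE(p)$": a set without an inc chain of size $M$ is a union of at most $M-1$ stacks. With "$q\in SE(p)$": a set without a dec chain of size $M$ is a union of at most $M-1$ queues.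

## Four corners: no two-step rainbow and no two-step twist

Try the smallest case first: $X$ contains neither a $(2,M)$-rainbow nor a $(2,M)$-twist. For $M=1$ this says that there is no dec pair and no inc pair, so $X$ itself is a stack. For general $M$, look at the four quadrants around a point of $X$.

**Lemma 3.** Let $M\ge1$. If $X$ contains neither a $(2,M)$-rainbow nor a $(2,M)$-twist, then $X$ is a union of at most $4(M+1)$ stacks and $4(M-1)$ queues.

**Step 1: sort the points by their poor quadrants.** Let $p\in X$. If $NW(p)\cap X$ and $SE(p)\cap X$ both contained inc chains of size $M$, the first would be $NW$ of the second, and together they would form a $(2,M)$-rainbow. So at least one of these two quadrants has no inc chain of size $M$. Likewise, at least one of $SW(p)\cap X$ and $NE(p)\cap X$ has no dec chain of size $M$, since two such chains would form a $(2,M)$-twist. So $X$ is covered by four sets $Z_{\Delta,\nabla}$ with $\Delta\in\{NW,SE\}$ and $\nabla\in\{SW,NE\}$, where each $p\in Z_{\Delta,\nabla}$ has no inc chain of size $M$ in $\Delta(p)\cap X$ and no dec chain of size $M$ in $\nabla(p)\cap X$.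

**Step 2: use one extreme point to see the whole set.** The quadrants $\Delta$ and $\nabla$ are always adjacent, so together they make up an open half-plane without the ray between them. Let $Z=Z_{\Delta,\nabla}$ be nonempty and choose $p\in Z$ with

- maximum $x$ for $(NW,SW)$,
- minimum $y$ for $(NW,NE)$,
- minimum $x$ for $(SE,NE)$,
- maximum $y$ for $(SE,SW)$.

In the first case all points of $Z$ have $x$-coordinate at most that of $p$, so each point of $Z$ is in $NW(p)$, in $SW(p)$, in the row of $p$ or in the column of $p$. The other three cases are the same: every point of $Z$ lies in $\Delta(p)$, in $\nabla(p)$, in the row of $p$ or in the column of $p$.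

**Step 3: count.** By Mirsky, $Z\cap\Delta(p)$ is covered by $M-1$ stacks and $Z\cap\nabla(p)$ by $M-1$ queues. A row contains no inc pair, so it is a stack, and so is a column. Thus $Z$ costs at most $M+1$ stacks and $M-1$ queues. Sum over the four sets. $\square$

## A rainbow level that is still too rich

Now suppose only that $X$ has no $(a,M)$-rainbow. A natural plan is to reduce to two-step rainbows by levels. For $z\in\{1,\dots,n\}^2$ (not only for $z\in X$) let
$$\alpha(z)=\max\{\ell\ge0:\ X\cap NW(z)\text{ contains an }(\ell,M)\text{-rainbow}\}.$$
Then $0\le\alpha\le a-1$. Put $X_i=\{p\in X:\alpha(p)=i\}$. These are at most $a$ nonempty levels, and one would like each level to have no $(2,M)$-rainbow.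

The argument one would try is this. Let $I_1,I_2$ be a $(2,M)$-rainbow in $X_i$, and let $q\in I_2$. Each $p\in I_1$ has an $(i,M)$-rainbow $\Theta_p$ in its $NW$. If one such rainbow $\Theta$ were $NW$ of all of $I_1$, then $\Theta,I_1$ would be an $(i+1,M)$-rainbow in $NW(q)$, a contradiction. But $\Theta_p$ depends on $p$, and there need not be a common one. This is where the argument stops, and the statement really fails there.

Take $M=2$, $n=7$ and
$$a_1=(1,4),\quad a_2=(2,6),\quad p_1=(3,3),\quad a_3=(4,7),\quad p_2=(5,5),\quad q_1=(6,1),\quad q_2=(7,2).$$
The points in the $NW$ of $p_1$ are $a_1,a_2$, an inc pair, so $\alpha(p_1)=1$. The points in the $NW$ of $p_2$ are $a_2,a_3$, an inc pair, so $\alpha(p_2)=1$. The points in the $NW$ of $q_1$, and also of $q_2$, are $a_1,a_2,p_1,a_3,p_2$. Among these five, the only "$NW$ of" relations are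
$$a_1,a_2 \text{ are } NW\text{ of }p_1,\qquad a_2,a_3\text{ are }NW\text{ of }p_2 .$$
A $(2,2)$-rainbow needs two points that are both $NW$ of the same two points. The latter two would have to be $p_1,p_2$, and only $a_2$ is $NW$ of both. So there is no $(2,2)$-rainbow among the five, while $\{p_1,p_2\}$ is an inc pair, and $\alpha(q_1)=\alpha(q_2)=1$. Hence the level $X_1$ contains $p_1,p_2,q_1,q_2$. The inc pair $\{p_1,p_2\}$ is $NW$ of the inc pair $\{q_1,q_2\}$: the level contains a $(2,2)$-rainbow, and Lemma 3 with $M=2$ does not apply to it.

## Cutting a level along a staircase

The repair is to cut each level further, into pieces that line up from $SW$ to $NE$. Pieces in such a line do not disturb each other as far as nesting is concerned. The places to cut come from the monotonicity of $\alpha$ on the whole grid: $NW(x,y)$ grows when $x$ increases and shrinks when $y$ increases, so $\alpha(x,y)$ is nondecreasing in $x$ and nonincreasing in $y$. The region $\{\alpha\ge i\}$ is therefore the part below a rising staircase, and a level lives between two staircases.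

**Lemma 4.** Let $a,M\ge1$ and let $X$ contain no $(a,M)$-rainbow. Then $X$ can be partitioned into at most $2a$ families, each partitioned into sets $Z_1,Z_2,\dots,Z_r$ such that $Z_t$ is $SW$ of $Z_{t'}$ for $t<t'$ and no $Z_t$ contains a $(2,M+1)$-rainbow.

(In this section and the next, sets in a list are allowed to be empty; conditions on them are then vacuous.)

Since $0\le\alpha\le a-1$, the levels $X_0,\dots,X_{a-1}$ partition $X$. Fix $i$ with $X_i\ne\emptyset$. We split $X_i$ into two families.

**Step 1: the two staircases bounding the level.** Let $c_1<\dots<c_r$ be the $x$-coordinates of the points of $X_i$. For $x\in\{c_1,\dots,c_r\}$ and with $y$ ranging over $\{1,\dots,n\}$ let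
$$h(x)=\max\{y:\alpha(x,y)\ge i\},\qquad g(x)=\max\{y:\alpha(x,y)\ge i+1\},$$
where $g(x)=0$ if there is no such $y$. The first maximum exists because some point of $X_i$ has first coordinate $x$. Both functions are nondecreasing, because $\alpha$ is nondecreasing in $x$. If $(x,y)\in X_i$, then $\alpha(x,y)=i$ gives $y\le h(x)$. It also gives $y>g(x)$, since $y\le g(x)$ would give $\alpha(x,y)\ge\alpha(x,g(x))\ge i+1$. So
$$g(x)<y\le h(x)\quad\text{for }(x,y)\in X_i, \tag{1}$$
and in particular $g<h$ at every $c_j$.

**Step 2: choose the cuts greedily.** We move right until the lower staircase $g$ has climbed to where the upper staircase $h$ was at the last cut. Let $j_1=1$, $y_1=h(c_1)$ and $y_0=0$. Given $j_t$ and $y_t=h(c_{j_t})$: if some $j>j_t$ has $g(c_j)\ge y_t$, let $j_{t+1}$ be the least such $j$ and $y_{t+1}=h(c_{j_{t+1}})$. Then $y_{t+1}>g(c_{j_{t+1}})\ge y_t$. Otherwise stop, and set $K=t$, $j_{K+1}=r+1$ and $y_{K+1}=n$. So $y_0<y_1<\dots<y_K\le y_{K+1}$. Let $J_t=\{c_j:j_t\le j<j_{t+1}\}$ for $1\le t\le K$; these sets partition $\{c_1,\dots,c_r\}$.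

**Step 3: each group of columns meets only two consecutive height intervals.** We claim that a point $(x,y)\in X_i$ with $x\in J_t$ satisfies $y_{t-1}<y\le y_{t+1}$. For $t\ge2$, (1) and monotonicity give $y>g(x)\ge g(c_{j_t})\ge y_{t-1}$; for $t=1$ we have $y>0=y_0$. For $t<K$ we have $y\le h(x)\le h(c_{j_{t+1}})=y_{t+1}$, since $x<c_{j_{t+1}}$; for $t=K$ we have $y\le n=y_{K+1}$. So $X_i$ is the disjoint union of
$$L_t=\{(x,y)\in X_i:x\in J_t,\ y_{t-1}<y\le y_t\},\qquad U_t=\{(x,y)\in X_i:x\in J_t,\ y_t<y\le y_{t+1}\}.$$

**Step 4: each of the two sequences lines up from $SW$ to $NE$.** Let $t<t'$. Points with $x\in J_t$ are strictly to the left of points with $x\in J_{t'}$. Points of $L_t$ have height at most $y_t\le y_{t'-1}$, and points of $L_{t'}$ are strictly higher than $y_{t'-1}$. So $L_t$ is $SW$ of $L_{t'}$. Points of $U_t$ have height at most $y_{t+1}\le y_{t'}$, and points of $U_{t'}$ are strictly higher than $y_{t'}$. So $U_t$ is $SW$ of $U_{t'}$. Thus $(L_t)_t$ and $(U_t)_t$ are two families, and over all levels there are at most $2a$.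

**Step 5: $L_t$ contains no $(2,M)$-rainbow, because now there is a common $\Theta$.** As $y_t=h(c_{j_t})$, we have $\alpha(c_{j_t},y_t)\ge i$, so there is an $(i,M)$-rainbow $\Theta$ in $X\cap NW(c_{j_t},y_t)$. Points of $L_t$ have $x\ge c_{j_t}$ and $y\le y_t$, so $\Theta$ is $NW$ of all of $L_t$. If $I_1,I_2$ were a $(2,M)$-rainbow in $L_t$, take $q\in I_2$. Then $\Theta,I_1$ is an $(i+1,M)$-rainbow in $NW(q)$, contradicting $\alpha(q)=i$. So $L_t$ contains no $(2,M)$-rainbow, and hence no $(2,M+1)$-rainbow.

**Step 6: $U_t$ contains no $(2,M+1)$-rainbow, because one grid point sees too much.** Let $x^*=\max J_t$. We claim $g(x^*)<y_t$. If $x^*=c_{j_t}$, this is $g<h$ at $c_{j_t}$. Otherwise $x^*=c_j$ with $j_t<j<j_{t+1}$, and $g(c_j)<y_t$ by minimality of $j_{t+1}$, or because the procedure stopped. Hence $\alpha(x^*,y_t)\le i$.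

Suppose that $I_1,I_2$ is a $(2,M+1)$-rainbow in $U_t$. Take any $p\in I_1$ and an $(i,M)$-rainbow $\Theta_p$ in $X\cap NW(p)$; it exists since $\alpha(p)=i$. Let $I_2'$ be $I_2$ without its rightmost point. Then $I_2'$ is an inc chain of size $M$. Its points have $x$ strictly less than that of the removed point, hence $x<x^*$, and they have $y>y_t$ because they are in $U_t$. So $I_2'\subset NW(x^*,y_t)$. Since $p$ is $NW$ of $I_2'$, also $\Theta_p$ is $NW$ of $I_2'$, and so $\Theta_p$ too lies in $NW(x^*,y_t)$. Thus $\Theta_p,I_2'$ is an $(i+1,M)$-rainbow in $X\cap NW(x^*,y_t)$, contradicting $\alpha(x^*,y_t)\le i$. $\square$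

In Step 5 a common rainbow sits above $I_1$. In Step 6 we do not need one: the rainbow $\Theta_p$ of a single point $p$ of $I_1$ is already $NW$ of $I_2'$, and the contradiction is read off at the grid point $(x^*,y_t)$ instead of at a point of $X$. The size $M+1$ pays for the strict inequality $x<x^*$.

To see the cut at work, return to the seven points, with $i=1$. The columns of $X_1$ are $3,5,6,7$. The first inc pair is $a_1,a_2$, which is $NW$ of $(3,y)$ for $y\le3$, so $h(3)=3$. In columns $5,6,7$ the highest inc pair to the left is $a_2,a_3$, so $h=5$ there. We have $g=0$ in all four columns: $NW(x,y)$ with $x\le7$, $y\ge1$ meets $X$ only in the five points $a_1,a_2,p_1,a_3,p_2$, which contain no $(2,2)$-rainbow. So $K=1$, $y_1=3$, $L_1=\{p_1,q_1,q_2\}$ and $U_1=\{p_2\}$. The cut separates $p_1$ from $p_2$ and so destroys the rainbow.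

## Separated sets without large thick rainbows and twists

**Lemma 5.** Let $a,b,M\ge1$. There are integers $s,q\ge0$ depending only on $a,b,M$ with $s+q\le136\,abM$ such that every $X$ with no $(a,M)$-rainbow and no $(b,M)$-twist is a union of at most $s$ stacks and at most $q$ queues.

The plan is to apply Lemma 4 once for rainbows and then, inside the pieces, once more in reflected form for twists, until Lemma 3 applies. The danger is that there may be many pieces. What saves us is that a family is lined up from $SW$ to $NE$, so that twists in different pieces add up.

**Step 1: cut for rainbows and share out the twist budget.** Apply Lemma 4 to $X$ and consider one of the at most $2a$ families, $Z_1,\dots,Z_r$. Let $b_t$ be the largest $\ell\ge0$ such that $Z_t$ contains an $(\ell,M)$-twist. As $Z_t$ is $SW$ of $Z_{t'}$ for $t<t'$, a $(b_1,M)$-twist in $Z_1$, followed by a $(b_2,M)$-twist in $Z_2$, and so on, is a $(\sum_tb_t,M)$-twist in $X$. So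
$$\sum_tb_t\le b-1. \tag{2}$$

**Step 2: all pieces without budget are handled together.** A piece with $b_t=0$ contains no dec chain of size $M$. Points in different pieces form inc pairs, so a dec chain in the union of the pieces with $b_t=0$ lies in a single piece. Hence this union has no dec chain of size $M$ and is covered by $M-1$ queues.

**Step 3: a piece with positive budget is cut again, for twists.** Let $Z=Z_t$ with $b_t\ge1$. It has no $(b_t+1,M)$-twist and no $(2,M+1)$-rainbow. By the reflection of Lemma 4, with $b_t+1$ in place of $a$, the set $Z$ splits into at most $2(b_t+1)\le4b_t$ families $W_1,W_2,\dots$ such that $W_j$ is $NW$ of $W_{j'}$ for $j<j'$ and no $W_j$ contains a $(2,M+1)$-twist.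

Consider one such family. Points in different $W_j$ form dec pairs, so an inc chain in a union of sets $W_j$ lies in a single $W_j$. Thus the union of those $W_j$ that have no inc chain of size $M+1$ has itself no inc chain of size $M+1$, and it is covered by $M$ stacks. At most one $W_j$ has an inc chain of size $M+1$: two such chains, in $W_j$ and $W_{j'}$ with $j<j'$, would form a $(2,M+1)$-rainbow in $Z$. This exceptional $W_j$ has no $(2,M+1)$-rainbow and no $(2,M+1)$-twist. By Lemma 3, with $M+1$ in place of $M$, it is covered by $4(M+2)$ stacks and $4M$ queues. So the family costs at most $M+4(M+2)=5M+8$ stacks and $4M$ queues, and $Z_t$ costs at most $4b_t(5M+8)$ stacks and $16b_tM$ queues.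

**Step 4: add up.** By (2), one family of Step 1 costs at most $4(b-1)(5M+8)$ stacks and at most $M-1+16(b-1)M$ queues. With at most $2a$ families we may take
$$s=8a(b-1)(5M+8),\qquad q=2a\bigl(M-1+16(b-1)M\bigr),$$
which depend only on $a,b,M$. Since $32\le32M$,
$$s+q=2a\bigl(M-1+(b-1)(36M+32)\bigr)\le2a\bigl(M+68M(b-1)\bigr)\le136\,abM.\qquad\square$$

We insist that $s$ and $q$ are fixed in advance. Later one layout must serve many separated sets at once, and a bound on the sum alone would allow one set to use mostly stacks and another mostly queues.

## Greedy intervals in an arbitrary vertex order

We return to ordered graphs. Lemma 5 with $a=b=M=k$ settles the separated graphs that avoid $R_k$ and $T_k$, with $136k^3$ parts. How do we remove the word "separated"?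

The first thing to try is halving. Cut the vertex order in the middle. The edges across the cut form a separated set. Recurse on both halves. Edges found at the same depth in different pieces live on disjoint vertex intervals, so they neither cross nor nest, and by Lemma 5 they can share the same $s$ stacks and $q$ queues. With $n\ge2$ vertices there are at most $\lceil\log_2n\rceil$ depths, so this proves $\mathrm{mn}(G)\le136k^3\lceil\log_2n\rceil$. Edges of different depths may cross and nest, so the argument gives no sharing between depths. The bound depends on $n$, and that is where halving stops.

The way past this is to cut where the graph tells us to: as soon as a twist of size $M$ has appeared. Then edges that stay inside an interval form no large twist, edges that jump over few intervals fall into boundedly many separated classes, and edges that jump far have a whole $M$-twist under them, so that among themselves they can only form shorter thick rainbows.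

**Lemma 6.** Let $a\ge2$, $M\ge1$ and let $H$ be an ordered graph without an $(a,M)$-thick rainbow. Then $E(H)$ is a disjoint union $E_{in}\cup E_{mid}\cup E_{long}$ such that

1. $E_{in}$ contains no $M$-twist;
2. $E_{mid}$ is a union of $14$ classes, and each class is a union of separated sets such that edges from different sets of the class neither cross nor nest;
3. $E_{long}$ contains no $(a-1,2M)$-thick rainbow (for $a=2$: no $2M$-twist).

**Step 1: cut the vertex order.** From left to right, partition the vertices greedily into consecutive nonempty intervals $P_1,\dots,P_w$, each as long as possible subject to $H[P_j]$ containing no $M$-twist (for $M=1$: no edge). A single vertex is always allowed. By maximality, for $j<w$ the set $P_j$ together with the first vertex of $P_{j+1}$ induces a subgraph that contains an $M$-twist. Write $\mathrm{idx}(v)=j$ if $v\in P_j$, and for an edge $(u,v)$ put $\delta=\mathrm{idx}(v)-\mathrm{idx}(u)\ge0$. The edge goes into $E_{in}$ if $\delta=0$, into $E_{mid}$ if $1\le\delta\le4$, and into $E_{long}$ if $\delta\ge5$.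

**Step 2: short edges have small twists.** Edges inside different intervals do not cross. So an $M$-twist in $E_{in}$ would lie in one $H[P_j]$, which is impossible. This proves 1.

**Step 3: medium edges fall into 14 classes.** For $\delta\in\{1,2,3,4\}$ and a residue $\rho$ modulo $\delta+1$, one class consists of all edges between $P_i$ and $P_{i+\delta}$ with $i\equiv\rho\pmod{\delta+1}$. For each such $i$, these edges have their left endpoints in $P_i$ and their right endpoints in $P_{i+\delta}$, so they form a separated set, and they live on the vertex interval $P_i\cup\dots\cup P_{i+\delta}$. For different $i\equiv\rho$ these vertex intervals are disjoint, so edges from different sets neither cross nor nest. The number of classes is $2+3+4+5=14$. This proves 2.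

**Step 4: a thick rainbow of long edges would have room for one more twist.** Suppose that $C_1,\dots,C_{a-1}$ is an $(a-1,2M)$-thick rainbow in $E_{long}$. Let the innermost twist be $C_{a-1}=\{(u_1,v_1),\dots,(u_{2M},v_{2M})\}$ with
$$u_1<\dots<u_{2M}<v_1<\dots<v_{2M}.$$
No $M$ edges of $C_{a-1}$ can all be over all edges of an $M$-twist $\Theta$ of $H$. For otherwise $M$-subsets of $C_1,\dots,C_{a-2}$, these $M$ edges, and $\Theta$ would form, by transitivity of "over", an $(a,M)$-thick rainbow in $H$.

Consider the first $M$ edges $(u_1,v_1),\dots,(u_M,v_M)$. They are all over any edge whose endpoints lie strictly between $u_M$ and $v_1$. Let $i=\mathrm{idx}(u_M)$. If $\mathrm{idx}(v_1)\ge i+3$, then $P_{i+1}$ and the first vertex of $P_{i+2}$ lie strictly between $u_M$ and $v_1$, and they induce a subgraph containing an $M$-twist, which we have just excluded. So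
$$\mathrm{idx}(v_1)\le\mathrm{idx}(u_M)+2. \tag{3}$$
Consider the last $M$ edges $(u_{M+1},v_{M+1}),\dots,(u_{2M},v_{2M})$. They are all over any edge with endpoints strictly between $u_{2M}$ and $v_{M+1}$, and the same argument gives
$$\mathrm{idx}(v_{M+1})\le\mathrm{idx}(u_{2M})+2. \tag{4}$$

**Step 5: chain the two inequalities to catch one edge.** Inequality (3) bounds the gap between $u_M$ and $v_1$, but $(u_M,v_1)$ is not an edge of the twist. This is why we took $2M$ edges. Using $v_M<v_{M+1}$, then (4), then $u_{2M}<v_1$, then (3),
$$\mathrm{idx}(v_M)\le\mathrm{idx}(v_{M+1})\le\mathrm{idx}(u_{2M})+2\le\mathrm{idx}(v_1)+2\le\mathrm{idx}(u_M)+4 .$$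
So the edge $(u_M,v_M)$ has $\delta\le4$, contradicting $(u_M,v_M)\in E_{long}$. This proves 3. $\square$

## Bands by depth, and the proof of Theorem 1(b)

Let $k\ge2$ and let $G$ avoid $R_k$ and $T_k$. One can apply Lemma 6 to $G$ and then again to each new $E_{long}$, starting with $a=M=k$. After $k-1$ rounds the last $E_{long}$ has no $2^{k-1}k$-twist, the sets $E_{in}$ have no $2^{r-1}k$-twist in round $r$, and the medium classes are handled by Lemma 5. This already gives a bound in terms of $k$, but the stack number fact applied to $2^{k-1}k$-twists makes it exponential. To reach $12000k^3$ we first split $G$ into $k$ bands in which thick rainbows have fewer than three steps, so that two rounds are enough.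

**Proof of Theorem 1(b).** If $k=1$, then $G$ has no edges and $\mathrm{mn}(G)=0$. Let $k\ge2$. By hypothesis, $G$ has no $(k,k)$-thick rainbow and no $(k,k)$-thick twist.

**Step 1: split into bands without $(3,k)$-thick rainbows.** For an edge $e$ let $\alpha(e)$ be the largest $\ell\ge0$ such that some $(\ell,k)$-thick rainbow of $G$ has all its edges under $e$. Then $0\le\alpha(e)\le k-1$. Let $E_i=\{e\in E(G):\alpha(e)=i\}$ for $0\le i\le k-1$. Suppose that $C_1,C_2,C_3$ is a $(3,k)$-thick rainbow in $E_i$. Pick $e\in C_3$ and an $(i,k)$-thick rainbow $\Theta$ all of whose edges are under $e$. Every edge of $C_2$ is over $e$, hence over all edges of $\Theta$. So $C_2$ followed by $\Theta$ is an $(i+1,k)$-thick rainbow. It lies under any $f\in C_1$, since $f$ is over all edges of $C_2$. This contradicts $\alpha(f)=i$.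

**Step 2: split a band by two applications of Lemma 6.** Fix $i$. Apply Lemma 6 to the ordered graph with edge set $E_i$, with $a=3$ and $M=k$, and get $E_{in},E_{mid},E_{long}$. The set $E_{long}$ has no $(2,2k)$-thick rainbow, so we can apply Lemma 6 to it with $a=2$ and $M=2k$, and get $E'_{in},E'_{mid},E'_{long}$. So $E_i$ is partitioned into

- three sets $E_{in}$, $E'_{in}$, $E'_{long}$ that contain no $k$-twist, no $2k$-twist and no $4k$-twist, respectively;
- two sets $E_{mid}$, $E'_{mid}$, which together consist of $28$ classes as in Lemma 6.

**Step 3: lay out the three sets with small twists by stacks alone.** By the first known fact and $\log\le\log_2$, they need in total fewer than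
$$14k\log_2k+28k\log_2(2k)+56k\log_2(4k)=98k\log_2k+28k+112k\le98k^2+70k^2=168k^2$$
stacks. Here we used $\log_2k\le k$, and $140k\le70k^2$, which holds as $k\ge2$.

**Step 4: lay out the 28 classes, reusing pages inside a class.** Each separated set in a class is a subset of $E_i$. So, as a point set, it has no $(3,k)$-rainbow by Step 1 and no $(k,k)$-twist by hypothesis. By Lemma 5 with $a=3$ and $b=M=k$, it has a layout with at most $s$ stacks and at most $q$ queues, where $s$ and $q$ depend only on $k$ and $s+q\le136\cdot3\cdot k\cdot k=408k^2$. Edges in different separated sets of one class neither cross nor nest. So the union of the first stacks of all the sets of the class is again a stack, and likewise for every further stack and every queue. Hence each class needs at most $408k^2$ parts, and the $28$ classes need at most $28\cdot408k^2=11424k^2$.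

**Step 5: add up.** The band $E_i$ needs at most $11424k^2+168k^2=11592k^2$ parts. There are $k$ bands, so $\mathrm{mn}(G)\le11592k^3<12000k^3$. $\square$

## A quadratic lower bound, and why one pattern is not enough

**Theorem 2.**

(a) For every $k\ge2$ there is an ordered graph avoiding $R_k$ and $T_k$ with $\mathrm{mn}\ge(k-1)^2$.

(b) If sets $\mathcal P_1,\mathcal P_2,\dots$ and a function $f$ are as in the question, then for each $k\ge2$ the set $\mathcal P_k$ contains a pattern contained in some $R_N$ and a different pattern contained in some $T_N$. In particular $|\mathcal P_k|\ge2$.

By (a), every binding function $f$ that works with $\mathcal P_k=\{R_k,T_k\}$ satisfies $f(k)>(k-1)^2$; for $k=1$ this is just $f(1)\ge1$. So the least binding function for this choice lies between $(k-1)^2+1$ and $12000k^3$. These notes do not determine its order of growth.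

**Proof of (a).** Let $m=k-1$ and $L=m^2$.

**Step 1: the graph.** We arrange bands that mutually nest, each made of blocks that mutually cross, each block being a rainbow. Take a separated matching (all endpoints distinct) that consists of dec chains $D_{ij}$ of size $m$, called blocks, for $1\le i\le m$ and $1\le j\le L$. Place them so that $D_{ij}$ is $SW$ of $D_{ij'}$ for $j<j'$, and $D_{ij}$ is $NW$ of $D_{i'j'}$ for $i<i'$ and all $j,j'$. Such a point set exists: put the $m$ bands $\bigcup_jD_{ij}$ one after another towards $SE$, inside each band put the blocks one after another towards $NE$, and make each block a dec chain. Then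
$$\text{two edges nest if they are in the same block or in different bands, and cross otherwise.} \tag{5}$$
For $k=3$ we have $m=2$ and $L=4$: two bands of four blocks with two edges each, sixteen edges in all.

**Step 2: it avoids $R_k$.** By (5), a $k$-twist lies in one band, with its edges in distinct blocks. Suppose there is a $(k,k)$-thick rainbow. It has $k>m$ twists, so two of them, $C$ and $C'$, lie in the same band. Every edge of $C$ nests with every edge of $C'$, so by (5) these edges are in the same block. But $C$ has two edges $e,e'$ in distinct blocks, as $k\ge2$, and an edge of $C'$ would have to be in both blocks, a contradiction.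

**Step 3: it avoids $T_k$.** Suppose there is a $(k,k)$-thick twist. Edges of different rainbows cross, so they are in the same band. Two edges of the same rainbow both cross an edge of another rainbow, which exists as $k\ge2$, so they are in the same band too. Hence the whole thick twist is in one band. A $k$-rainbow inside one band lies in a single block by (5), but a block has only $k-1$ edges, a contradiction.

**Step 4: it needs $m^2$ parts.** Consider a layout with $s$ stacks and $t$ queues. If $s\ge L=m^2$, we are done. So let $s<L$. In a given band, pick one edge that is assigned to a stack from each block that has such an edge. The picked edges pairwise cross, so they are in distinct stacks. Hence fewer than $L$ blocks of the band have an edge in a stack, and the band has a block all of whose edges are in queues. Choose such a block in each of the $m$ bands. These blocks have $m\cdot m$ edges in total, and by (5) they pairwise nest, so they are in distinct queues. Thus $t\ge m^2$. $\square$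

**Proof of (b).** Let $k\ge2$.

**Step 1: find the two patterns.** Let $N\ge f(k)$. By Theorem 1(a), $\mathrm{mn}(R_N)\ge N\ge f(k)$. So $R_N$ cannot avoid all patterns in $\mathcal P_k$, and it contains some $P\in\mathcal P_k$. Likewise $T_N$ contains some $P'\in\mathcal P_k$. It remains to show $P\ne P'$. Suppose $P=P'$, so that $P$ is contained in both $R_N$ and $T_N$. For instance, a single $2$-twist is contained in both when $N\ge2$; we show that only patterns as simple as a twist or a rainbow can be.

**Step 2: combine the structure of the two hosts.** In $R_N$ any two distinct edges cross or nest, never both, and "equal or crossing" is an equivalence relation on the edges, since it means belonging to the same twist $C_j$. In $T_N$, "equal or nesting" is an equivalence relation, since it means belonging to the same rainbow $D_j$. All these properties pass to subsets of the edges. So any two distinct edges of $P$ cross or nest, and on the edges of $P$ both "equal or crossing" and "equal or nesting" are equivalence relations.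

**Step 3: no edge of $P$ has both kinds of partner.** Suppose that $e,f$ cross and $e,g$ nest. Then $f\ne g$, so $f,g$ cross or nest. If they cross, then $e,f$ and $f,g$ cross, so $e,g$ cross, a contradiction. If they nest, then $e,g$ and $g,f$ nest, so $e,f$ nest, a contradiction.

**Step 4: conclude that $P$ is too cheap.** Suppose that some pair $e,f$ of edges of $P$ crosses and some pair $g,h$ nests. If $e\in\{g,h\}$, then $e$ has a crossing and a nesting partner, against Step 3. Otherwise $e$, having a crossing partner, has only crossing partners, so $e,g$ cross. Then $g$ has the crossing partner $e$ and the nesting partner $h$, again against Step 3. So either all pairs of edges of $P$ cross, and $P$ is one queue, or all pairs nest, and $P$ is one stack. Hence $\mathrm{mn}(P)\le1$. But $P$ contains the pattern $P\in\mathcal P_k$, so the second requirement on $\mathcal P_k$ gives $\mathrm{mn}(P)\ge k\ge2$, a contradiction. $\square$
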